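\title{Triangle-free graphs without suns have bounded chromatic number}

\begin{abstract}
For $t\ge 4$, a $t$-sun is a cycle of length $t$ with a pendant vertex attached to each of its vertices. We prove that every triangle-free graph with no induced sun has chromatic number at most $1\,017\,211$. The proof splits according to girth. In girth at least five, minimum degree five forces a sun. In a triangle-free graph with no induced $4$-sun, the chromatic number is at most a cubic function of the largest chromatic number of an induced subgraph of girth at least five. We also show that no bound exists if the $4$-sun is allowed, or if only finitely many suns are excluded.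
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. For an integer $t\ge 4$, a \emph{$t$-sun} is the graph obtained from a cycle $c_1c_2\cdots c_t$ by adding, for each $i$, a new vertex whose only neighbor is $c_i$; the new vertices are the \emph{pendants}. A graph $G$ is \emph{$t$-sun-free} if no induced subgraph of $G$ is a $t$-sun, and \emph{sun-free} if it is $t$-sun-free for every $t\ge 4$. It is \emph{triangle-free} if it has no three pairwise adjacent vertices. We write $\chi(G)$ for the chromatic number of $G$.

A shortest cycle of a graph is induced. Hence a triangle-free graph with $\chi\ge 3$, not being a forest, contains an induced cycle of length at least four. A sun is such a cycle that also reaches out into the rest of the graph: every vertex of the cycle has a neighbor of its own off the cycle, and these neighbors are pairwise nonadjacent. Chromatic number three does not force this, since odd cycles are sun-free, and triangles have to be excluded, since complete graphs are sun-free. The following question comes from Hajebi and Spirkl~\cite{HS}.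

\begin{quote}
\emph{Is there a constant $c$ such that every triangle-free sun-free graph $G$ satisfies $\chi(G)\le c$?}
\end{quote}

Two facts pull in opposite directions. A graph of large chromatic number has an induced subgraph of large minimum degree, and in girth at least five a short greedy argument turns minimum degree five into a sun (Section~\ref{sec:girth}). This suggests the answer yes. On the other hand, $4$-cycles destroy the degree argument: the complete bipartite graph $K_{n,n}$ has minimum degree $n$ and is sun-free, because every sun contains an induced path on four vertices and $K_{n,n}$ does not. More seriously, there are triangle-free graphs of arbitrarily large chromatic number whose only suns are $4$-suns (Section~\ref{sec:lower}). So in the presence of $4$-cycles there is no hope of finding a long sun, and the question is decided by the $4$-sun. The answer is yes.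

\begin{theorem}\label{thm:main}
Every triangle-free sun-free graph $G$ satisfies $\chi(G)\le 1\,017\,211$.
\end{theorem}

We make no attempt to optimize the constant. The \emph{girth} of a graph is the length of its shortest cycle, and it is infinite for forests. For an integer $g\ge 1$ put
\begin{equation}\label{eq:constants}
\beta(g)=10\bigl(\max(33,7g)+6\bigr),\qquad
f(g)=1+\beta(g)+\beta(g)\bigl((g+1)\beta(g)+4g\bigr).
\end{equation}
Thus $f(g)=O(g^3)$. The main step is a reduction to girth five that uses the $4$-sun only.

\begin{theorem}\label{thm:reduction}
Let $G$ be triangle-free and $4$-sun-free, and suppose that every induced subgraph of $G$ of girth at least five is $g$-colorable. Then $\chi(G)\le f(g)$.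
\end{theorem}

The third result is not used in the proof of Theorem~\ref{thm:main}. It shows that one has to exclude the $4$-sun and infinitely many suns.

\begin{theorem}\label{thm:lower}
Let $\mathcal T\subseteq\{4,5,\dots\}$. If $4\notin\mathcal T$, or if $\mathcal T$ is finite, then the triangle-free graphs that are $t$-sun-free for all $t\in\mathcal T$ have unbounded chromatic number.
\end{theorem}

The proof of Theorem~\ref{thm:reduction} covers $G$ by a bounded number of vertex sets, each of which is stable, or induces no $4$-cycle, or can be colored directly. To show that a $4$-cycle cannot occur, we find four pendants for it, and pendants come from two sources. A stable set supplies pendants that are automatically nonadjacent to each other, and a color-critical subgraph supplies pendants because its vertices have incomparable neighborhoods. Section~\ref{sec:tools} develops these tools, and Section~\ref{sec:model} shows them at work in the simplest case. Section~\ref{sec:exact} bounds the chromatic number of a set of vertices each of which has exactly one neighbor in a given stable set; this is the longest part of the proof. Section~\ref{sec:reduction} reduces the whole graph to that situation.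

\section{Notation and standard coloring facts}\label{sec:prelim}

We write $u\sim v$ if $u$ and $v$ are adjacent, $N(v)$ for the set of neighbors of $v$, and $N(U)=\bigcup_{u\in U}N(u)$. For $U\subseteq V(G)$, $G[U]$ is the subgraph induced by $U$ and $\chi(U)=\chi(G[U])$. A set is \emph{stable} if no two of its vertices are adjacent; in a triangle-free graph every $N(v)$ is stable. Two disjoint sets are \emph{complete} to each other if all edges between them are present; a set is \emph{anticomplete} to another if they are disjoint and there is no edge between them. Two sets are \emph{comparable} if one contains the other (equal sets are comparable), and \emph{incomparable} otherwise. A graph $H$ with at least one vertex is \emph{critical} if $\chi(H-v)<\chi(H)$ for every vertex $v$.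

\begin{lemma}\label{lem:facts}
\leavevmode
\begin{enumerate}
\item[(a)] $\chi(U\cup W)\le\chi(U)+\chi(W)$ for all vertex sets $U,W$ of a graph.
\item[(b)] If every nonempty induced subgraph of a graph has a vertex of degree at most $d$, then the graph is $(d+1)$-colorable.
\item[(c)] If a graph has an orientation in which all outdegrees are at most $r$, then it is $(2r+1)$-colorable.
\item[(d)] Every nonempty graph has a critical induced subgraph with the same chromatic number. A critical graph $H$ has minimum degree at least $\chi(H)-1$, and the neighborhoods in $H$ of any two distinct vertices are incomparable.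
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use disjoint sets of colors on $U$ and on $W\setminus U$.

(b) Delete a vertex of degree at most $d$, color the rest by induction, and give the deleted vertex a color missing from its neighbors.

(c) An induced subgraph on $n\ge1$ vertices has at most $rn$ edges, counting each edge at its tail. Its degrees sum to at most $2rn$, so it has a vertex of degree at most $2r$, and (b) applies.

(d) Take an induced subgraph with the same chromatic number and as few vertices as possible. Now let $H$ be critical, $k=\chi(H)$, and let $y$ be a vertex; fix a $(k-1)$-coloring of $H-y$. It does not extend to $y$. If $y$ had at most $k-2$ neighbors, some color would be free for $y$. If all neighbors of $y$ in $H$ were neighbors of another vertex $y'$, the color of $y'$ would be free for $y$.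
\end{proof}

Part (c) will be applied to auxiliary graphs that record unwanted coincidences between vertices: if each vertex can be held responsible for at most $r$ coincidences, then the vertex set splits into $2r+1$ parts with no coincidence inside a part.

\section{Girth at least five}\label{sec:girth}

When there are no short cycles, a shortest cycle is the natural place to look for a sun: anything that spoils a choice of pendants closes up a short cycle.

\begin{proposition}\label{prop:girth}
Let $F$ be a nonempty graph of girth at least five and minimum degree at least five. Then $F$ contains an induced sun. Consequently every sun-free graph of girth at least five is $5$-colorable.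
\end{proposition}

\begin{proof}
Since all degrees are at least two, $F$ has a cycle. Let $C=c_1\cdots c_n$ be a shortest one; then $n\ge 5$, and $C$ is induced because a chord would give a shorter cycle. For $i\ne j$ let $m_{ij}\le\lfloor n/2\rfloor$ be the distance between $c_i$ and $c_j$ along $C$.

A vertex outside $C$ adjacent to $c_i$ and $c_j$ would close a cycle of length $m_{ij}+2\le\lfloor n/2\rfloor+2<n$. So the sets $N_i=N(c_i)\setminus V(C)$ are pairwise disjoint, each vertex of $N_i$ has $c_i$ as its only neighbor on $C$, and $|N_i|\ge 5-2=3$. It remains to choose pairwise nonadjacent vertices $v_i\in N_i$; then $V(C)\cup\{v_1,\dots,v_n\}$ induces an $n$-sun.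

An edge between $N_i$ and $N_j$ closes a cycle of length $m_{ij}+3$, so $m_{ij}+3\ge n$. Together with $m_{ij}\le\lfloor n/2\rfloor$ this leaves only $n=5$, $m_{ij}=2$ and $n=6$, $m_{ij}=3$. Hence for each $i$ there are at most two indices $j\ne i$ with an edge between $N_i$ and $N_j$: two if $n=5$, one if $n=6$, none if $n\ge7$. Moreover a vertex $v\in N_j$ has at most one neighbor in $N_i$, since two neighbors $u,u'$ would give the $4$-cycle $vuc_iu'$. Choose $v_1,\dots,v_n$ in this order. When $v_i$ is to be chosen, at most two of the earlier vertices have a neighbor in $N_i$, and each has at most one; so at most two of the at least three candidates are excluded.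

For the last statement, every nonempty induced subgraph of a sun-free graph of girth at least five is again such a graph, so it has a vertex of degree at most four. Apply Lemma~\ref{lem:facts}(b).
\end{proof}

Minimum degree three would not do. The Petersen graph is $3$-regular, has girth five and has ten vertices. A sun in it would have $t\ge5$, hence at least ten vertices, and would be the whole graph, which has no vertex of degree one.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:reduction}]
Let $G$ be triangle-free and sun-free. By Proposition~\ref{prop:girth} the hypothesis of Theorem~\ref{thm:reduction} holds with $g=5$. By~\eqref{eq:constants}, $\beta(5)=10(35+6)=410$ and $6\cdot410+4\cdot 5=2480$, so $\chi(G)\le f(5)=1+410+410\cdot2480=1\,017\,211$.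
\end{proof}

\section{Pendants for a 4-cycle}\label{sec:tools}

In Sections~\ref{sec:tools}--\ref{sec:reduction}, $G$ and $g$ are as in Theorem~\ref{thm:reduction}, and $\beta=\beta(g)$. Since $G$ is triangle-free, an induced subgraph without a $4$-cycle has girth at least five, so
\begin{equation}\label{eq:base}
\text{if $G[U]$ contains no $4$-cycle, then $\chi(U)\le g$.}
\end{equation}
This is the only way in which the hypothesis on $g$ is used. The hypothesis that $G$ is $4$-sun-free is used only through the next lemma, which reduces the verification of a $4$-sun to a short list: each pendant must miss the vertex opposite to its own, and the pendants must miss each other. Triangle-freeness takes care of everything else.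

\begin{lemma}\label{lem:sun}
Let $yzy'z'$ be a $4$-cycle of $G$, and let $p_y\in N(y)\setminus N(y')$, $p_{y'}\in N(y')\setminus N(y)$, $p_z\in N(z)\setminus N(z')$ and $p_{z'}\in N(z')\setminus N(z)$. Then two of the vertices $p_y,p_{y'},p_z,p_{z'}$ are adjacent.
\end{lemma}

\begin{proof}
Suppose not; we show that the eight vertices are distinct and induce a $4$-sun. As $G$ is triangle-free, $y\not\sim y'$ and $z\not\sim z'$. The vertex $p_y$ is adjacent to $y$, which is adjacent to $z$ and $z'$, so $p_y\not\sim z,z'$; and $p_y\not\sim y'$ by assumption. Hence $y$ is the only neighbor of $p_y$ among $y,z,y',z'$, and the same holds for the other three $p_v$ with $v$ in place of $y$. In particular the four vertices $p_v$ are distinct. None of them lies on the cycle, because a vertex of the cycle has two neighbors on it. So the eight vertices are distinct, and the edges among them are the four edges of the cycle and the four edges $vp_v$.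
\end{proof}

The first source of pendants is a stable set $S$. The \emph{trace} of a vertex $v$ on $S$ is $N(v)\cap S$.

\begin{lemma}\label{lem:trace}
Let $S$ be stable. In every $4$-cycle of $G$, some pair of opposite vertices has comparable traces on $S$. Consequently, if the vertices of $U$ have pairwise incomparable traces on $S$, then $\chi(U)\le g$.
\end{lemma}

\begin{proof}
If both pairs of opposite vertices had incomparable traces, the four vertices $p_v$ of Lemma~\ref{lem:sun} could be chosen in $S$, and no two of them would be adjacent. The consequence follows from~\eqref{eq:base}.
\end{proof}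

The second source provides pendants for one pair of opposite vertices. For distinct vertices $y,y'$, a pair $(t,t')$ \emph{separates} $(y,y')$ if
\[
t\in N(y)\setminus N(y'),\qquad t'\in N(y')\setminus N(y),\qquad t\not\sim t'.
\]
Incomparable neighborhoods give candidates for $t$ and $t'$, but these may be adjacent. In the $5$-cycle $yzy't't$ the only candidates for $(y,y')$ are $t$ and $t'$, and $t\sim t'$. With three vertices to choose from, triangle-freeness rules this out. Only triangle-freeness of $G$ is used here.

\begin{lemma}\label{lem:three}
Let $y_1,y_2,y_3$ be distinct vertices, let $M\subseteq V(G)$, and put $N_i=N(y_i)\cap M$. If $N_1,N_2,N_3$ are pairwise incomparable, then some $(y_i,y_j)$ is separated by a pair $(t,t')$ with $t,t'\in M$.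
\end{lemma}

\begin{proof}
Suppose not. Then $N_i\setminus N_j$ is complete to $N_j\setminus N_i$ whenever $i\ne j$. For $I\subseteq\{1,2,3\}$ let $V_I$ be the set of $v\in M$ with $\{i: v\in N_i\}=I$, and write $V_{13}$ for $V_{\{1,3\}}$, and so on.

The sets $V_{13}\subseteq N_1\setminus N_2$ and $V_{23}\subseteq N_2\setminus N_1$ are complete to each other, and all their vertices are adjacent to $y_3$. As $G$ is triangle-free, one of them is empty. The same holds for any two of $V_{12},V_{13},V_{23}$, so at most one of these three sets is nonempty. The sets $V_1,V_2,V_3$ are pairwise complete, since $V_i\subseteq N_i\setminus N_j$ and $V_j\subseteq N_j\setminus N_i$; so one of them is empty, say $V_3$. Then $N_3\setminus N_1=V_{23}$ and $N_3\setminus N_2=V_{13}$, and both are nonempty by incomparability, a contradiction.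
\end{proof}

With Lemma~\ref{lem:facts}(d) and $M=H$ we obtain the form in which criticality enters.

\begin{corollary}\label{cor:three}
If $G[H]$ is critical, then among any three vertices of $H$ some two are separated by a pair $(t,t')$ with $t,t'\in H$.
\end{corollary}

\section{Exact pairs, and the method in the simplest case}\label{sec:model}

A stable set is most useful as a source of pendants when we know exactly which vertices see which of its elements.

\begin{definition}\label{def:exact}
An \emph{exact pair} is a pair $(A,X)$ of disjoint vertex sets such that $A$ is stable and every $x\in X$ has exactly one neighbor in $A$. This neighbor is the \emph{label} $\ell(x)$ of $x$, and $X_a=\{x\in X:\ell(x)=a\}$.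
\end{definition}

Each $X_a$ is contained in $N(a)$ and is therefore stable, so adjacent vertices of $X$ have different labels. The trace of $x\in X$ on $A$ is $\{\ell(x)\}$, and Lemma~\ref{lem:trace} becomes:
\begin{equation}\label{eq:labels}
\text{every $4$-cycle of $G[X]$ has two opposite vertices with the same label.}
\end{equation}
If all labels are distinct, then $G[X]$ has no $4$-cycle and $\chi(X)\le g$. If every label is carried by at most $s$ vertices, then $X$ splits into $s$ sets with distinct labels and $\chi(X)\le sg$. The central estimate, proved in Section~\ref{sec:exact}, is that no bound on the sizes $|X_a|$ is needed.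

\begin{proposition}\label{prop:exact}
If $(A,X)$ is an exact pair, then $\chi(X)\le\beta$.
\end{proposition}

Before proving it we treat a situation one step further from $A$, in which both sources of pendants meet on a single $4$-cycle and the whole method fits on half a page. The result is also one of the two cases needed in Section~\ref{sec:reduction}.

\begin{proposition}\label{prop:twolabels}
Let $(A,Q)$ be an exact pair with $Q$ stable, and let $Y$ be anticomplete to $A$. If every vertex of $Y$ has two neighbors in $Q$ with different labels, then $\chi(Y)\le 3g$.
\end{proposition}

\begin{proof}
We may assume $Y\neq\emptyset$. By Lemma~\ref{lem:facts}(d) there is $H\subseteq Y$ with $G[H]$ critical and $\chi(H)=\chi(Y)$.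

\emph{Step 1: a forbidden sun bounds a codegree.} Let $q,q'\in Q$ have different labels. We claim that they have at most two common neighbors in $H$. Otherwise, by Corollary~\ref{cor:three}, two common neighbors $y,y'\in H$ are separated by a pair $(t,t')$ in $H$. Consider the $4$-cycle $qyq'y'$ with
\[
p_q=\ell(q),\qquad p_{q'}=\ell(q'),\qquad p_y=t,\qquad p_{y'}=t'
\]
(Figure~\ref{fig:model}). We have $\ell(q)\not\sim q'$ and $\ell(q')\not\sim q$ because the labels differ; $\ell(q)\not\sim\ell(q')$ because $A$ is stable; $\ell(q),\ell(q')\not\sim t,t'$ because $A$ is anticomplete to $Y$; and $t\not\sim t'$. This contradicts Lemma~\ref{lem:sun}.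

\emph{Step 2: the codegree bound makes coincidences rare.} Let $S(y)=N(y)\cap Q$. Join distinct $y,y'\in H$ in an auxiliary graph if $S(y)$ and $S(y')$ are comparable, and orient this edge from the smaller set to the larger (arbitrarily if they are equal). Given $y\in H$, choose $q,q'\in S(y)$ with different labels. Every out-neighbor of $y$ is a common neighbor of $q$ and $q'$ in $H$, and so is $y$ itself. By Step~1, $y$ has at most one out-neighbor.

\emph{Step 3: remove the coincidences.} By Lemma~\ref{lem:facts}(c), $H$ splits into three sets, in each of which the traces on $Q$ are pairwise incomparable. Each is $g$-colorable by Lemma~\ref{lem:trace}, so $\chi(Y)=\chi(H)\le3g$.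
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.6pt}]
\node[v,label=above:$q$] (q) at (-1.1,0) {};
\node[v,label=above:$q'$] (r) at (1.1,0) {};
\node[v,label=left:$y$] (y) at (0,0.8) {};
\node[v,label=left:$y'$] (z) at (0,-0.8) {};
\node[v,label=left:{$\ell(q)\in A$}] (a) at (-2.3,0) {};
\node[v,label=right:{$\ell(q')\in A$}] (b) at (2.3,0) {};
\node[v,label=right:{$t\in H$}] (t) at (0,1.7) {};
\node[v,label=right:{$t'\in H$}] (u) at (0,-1.7) {};
\draw (q)--(y)--(r)--(z)--(q);
\draw (q)--(a); \draw (r)--(b); \draw (y)--(t); \draw (z)--(u);
\end{tikzpicture}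
\caption{A $4$-sun with pendants from two sources. The vertices $q,q'$ have different unique neighbors $\ell(q),\ell(q')$ in the stable set $A$; the vertices $y,y'$ lie in a critical subgraph $H$ anticomplete to $A$, which supplies nonadjacent pendants $t,t'$.}
\label{fig:model}
\end{figure}

Step~1 is false without the passage to a critical subgraph. Take $q,q'$, their labels, and any number of vertices adjacent to $q$ and $q'$ only. Every cycle of this graph passes through a vertex of degree two, so there is no sun; the many common neighbors are harmless because they do not contribute to the chromatic number.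

\section{The chromatic number of an exact pair}\label{sec:exact}

Throughout this section $(A,X)$ is an exact pair. We prove Proposition~\ref{prop:exact}.

\subsection{Good sets}

By~\eqref{eq:labels}, what has to be understood are two vertices $y,y'$ with the same label $a$ and a common neighbor $z\in X$. Such vertices lie on the $4$-cycle $ayzy'$. Suppose that $(t,t')$ separates $(y,y')$. Then $t,t'$ are pendants at $y,y'$, and $\ell(z)$ is a pendant at $z$ that misses $t$ and $t'$ unless it is the label of one of them. What is lacking is a pendant at $a$. If one could always be found, we would conclude that $\ell(z)\in\{\ell(t),\ell(t')\}$. We take this conclusion as a definition and show that it can be achieved at the cost of a factor ten.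

\begin{definition}\label{def:good}
A set $H\subseteq X$ is \emph{good} if the following holds for all $y,y',z,t,t'\in H$: if $y\ne y'$, $\ell(y)=\ell(y')$, $z$ is a common neighbor of $y$ and $y'$, and $(t,t')$ separates $(y,y')$, then $\ell(z)\in\{\ell(t),\ell(t')\}$.
\end{definition}

Subsets of good sets are good.

\begin{lemma}\label{lem:tengood}
$X$ is a union of ten good sets.
\end{lemma}

\begin{proof}
A pendant at $a$ for the cycle $ayzy'$ can be taken from $X_a$ unless $X_a$ is covered by the neighborhoods of $z,t,t'$. So call $a\in A$ with $X_a\ne\emptyset$ \emph{thin} if $X_a\subseteq N(h_1)\cup N(h_2)\cup N(h_3)$ for some $h_1,h_2,h_3\in X$, not necessarily distinct. In both cases below we suppose that $y,y',z,t,t'$ violate Definition~\ref{def:good}, and we put $a=\ell(y)=\ell(y')$. Then $\ell(z)\notin\{\ell(t),\ell(t')\}$, so the vertices $\ell(z),t,t'$ are pairwise nonadjacent.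

\emph{Labels that are not thin.} Let $X^0$ be the union of the sets $X_a$ with $a$ not thin, and suppose the violation lies in $X^0$. As $a$ is not thin, there is $y^\circ\in X_a$ nonadjacent to $z,t,t'$. Consider the $4$-cycle $ayzy'$ with
\[
p_a=y^\circ,\qquad p_z=\ell(z),\qquad p_y=t,\qquad p_{y'}=t'.
\]
Here $y^\circ\in N(a)\setminus N(z)$, and $\ell(z)\in N(z)\setminus N(a)$ because $A$ is stable. Since $z\sim y$ we have $\ell(z)\ne a=\ell(y^\circ)$, so $y^\circ\not\sim\ell(z)$; and $y^\circ\not\sim t,t'$. This contradicts Lemma~\ref{lem:sun}, so $X^0$ is good.

\emph{Thin labels.} Now a part of $X_a$ has a second common neighbor $h\in X$. It can replace $a$ on the cycle, and it comes with the pendant $\ell(h)$; we only need to keep $\ell(h)$ away from the labels of $z,t,t'$. For each thin $a$ fix $h_{a,1},h_{a,2},h_{a,3}\in X$ and a partition of $X_a$ into sets $X_{a,1},X_{a,2},X_{a,3}$ with $X_{a,i}\subseteq N(h_{a,i})$. Fix $i\in\{1,2,3\}$. For thin $a$ with $X_{a,i}\ne\emptyset$ let $\pi(a)=\ell(h_{a,i})$; then $\pi(a)\ne a$, because $h_{a,i}$ has a neighbor with label $a$. The graph on $A$ with the edges $a\pi(a)$ has an orientation with outdegrees at most one, so by Lemma~\ref{lem:facts}(c) there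 is a partition of $A$ into $A_1,A_2,A_3$ such that $a$ and $\pi(a)$ always lie in different parts. Let $X^{i,j}$ be the union of the sets $X_{a,i}$ over all thin $a\in A_j$, and suppose the violation lies in $X^{i,j}$. Put $h=h_{a,i}$. Then $y,y'\in X_{a,i}\subseteq N(h)$. The labels of $z,t,t'$ lie in $A_j$, while $\ell(h)=\pi(a)\notin A_j$. Hence $h\ne z$, and $hyzy'$ is a $4$-cycle; take
\[
p_h=\ell(h),\qquad p_z=\ell(z),\qquad p_y=t,\qquad p_{y'}=t'.
\]
Since $\ell(h)\neq\ell(z)$, we have $\ell(h)\not\sim z$ and $\ell(z)\not\sim h$. Also $\ell(h)\not\sim\ell(z)$ because $A$ is stable, and $\ell(h)\not\sim t,t'$ because $\ell(h)\notin\{\ell(t),\ell(t')\}$. This contradicts Lemma~\ref{lem:sun}, so $X^{i,j}$ is good.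

The set $X^0$ and the nine sets $X^{i,j}$ cover $X$.
\end{proof}

For the rest of the section $H\subseteq X$ is a good set such that $G[H]$ is critical. Goodness leaves room for only two labels, $\ell(t)$ and $\ell(t')$, among the common neighbors of a separated pair. It therefore bites on vertices whose neighbors carry three labels. Call $h\in H$ \emph{wide} if at least three different labels occur on $N(h)\cap H$, and \emph{narrow} otherwise; let $H_w$ and $H_n$ be the sets of wide and of narrow vertices of $H$.

\subsection{Wide vertices}

We follow the pattern of Proposition~\ref{prop:twolabels}. The next lemma plays the role of Step~1: $z$ and $a$ have few wide common neighbors.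

\begin{lemma}\label{lem:four}
For $z\in H$ and $a\in A$, the vertex $z$ has at most four neighbors in $X_a\cap H_w$.
\end{lemma}

\begin{proof}
Suppose $y_1,\dots,y_5\in X_a\cap H_w$ are distinct neighbors of $z$. Let $b=\ell(z)$, $M=H\setminus X_b$ and $N_i=N(y_i)\cap M$. By goodness, a pair in $H$ separating some $(y_i,y_j)$ contains a vertex of label $b$, so no pair in $M$ separates any $(y_i,y_j)$. By Lemma~\ref{lem:three}, no three of the sets $N_i$ are pairwise incomparable.

We find a chain of three among them. Define a partial order on $\{1,\dots,5\}$ by $i\prec j$ if $N_i\subsetneq N_j$, or $N_i=N_j$ and $i<j$. Its antichains have at most two elements. If there were no chain with three elements, the minimal elements and the nonminimal elements would both be antichains, giving at most four elements in total. So, after renumbering, $N_1\subseteq N_2\subseteq N_3$.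

As $y_1$ is wide, it has neighbors $z',z''\in M$ such that $b,\ell(z'),\ell(z'')$ are distinct. Then $z,z',z''$ are common neighbors of $y_1,y_2,y_3$. By Corollary~\ref{cor:three}, two of $y_1,y_2,y_3$ are separated by a pair $(t,t')$ in $H$. Goodness, applied with each of $z,z',z''$, puts three distinct labels into $\{\ell(t),\ell(t')\}$, which is impossible.
\end{proof}

\begin{lemma}\label{lem:wide}
$\chi(H_w)\le\max(33,7g)$.
\end{lemma}

\begin{proof}
Suppose $\chi(H_w)\ge34$; we show $\chi(H_w)\le 7g$. Choose $F\subseteq H_w$ with $G[F]$ critical and $\chi(F)=\chi(H_w)$, and write $N_F(y)=N(y)\cap F$. By Lemma~\ref{lem:facts}(d), $|N_F(y)|\ge33$ for all $y\in F$. By Lemma~\ref{lem:four}, which applies because all vertices of $F$ are wide in $H$,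
\begin{equation}\label{eq:four}
\text{no label occurs more than four times on $N_F(y)$, for any $y\in F$.}
\end{equation}
By~\eqref{eq:labels}, the coincidences to be removed are the edges of the graph $J$ on $F$ in which distinct $y,y'$ are joined if $\ell(y)=\ell(y')$ and they have a common neighbor in $F$. To orient $J$ we show that one end of each edge has almost all of its neighbors in common with the other end.

Let $yy'$ be an edge of $J$, let $z\in F$ be a common neighbor and $b=\ell(z)$. Put
\[
P=N_F(y)\setminus(N(y')\cup X_b),\qquad P'=N_F(y')\setminus(N(y)\cup X_b).
\]
These sets are disjoint. A nonadjacent pair $t\in P$, $t'\in P'$ would separate $(y,y')$ without using the label $b$, so by goodness $P$ is complete to $P'$. If $|P|\ge5$ and $|P'|\ge5$, then by~\eqref{eq:four} each of them contains two vertices with different labels, and these four vertices form a $4$-cycle that contradicts~\eqref{eq:labels}. So we may name the ends of the edge so that $|P|\le4$. The set $N_F(y)\setminus N(y')$ is contained in $P\cup(N_F(y)\cap X_b)$, so it has at most $4+4=8$ elements. Orient the edge from $y$ to $y'$.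

Let $y\in F$ have $d=|N_F(y)|\ge33$ and out-neighbors $y_1',\dots,y_r'$ in $J$. Count the pairs $(z,j)$ with $z\in N_F(y)\cap N(y_j')$. Each $j$ is in at least $d-8$ pairs. Each $z$ is in at most three pairs, because by~\eqref{eq:four} it has at most three neighbors of label $\ell(y)$ in $F$ other than $y$. So $r(d-8)\le3d$. If $r\ge4$, this gives $4d-32\le3d$, that is $d\le32$. Hence $r\le3$.

By Lemma~\ref{lem:facts}(c), $F$ splits into seven sets that are stable in $J$. In such a set, two opposite vertices of a $4$-cycle of $G$ have a common neighbor in $F$ and so have different labels. By~\eqref{eq:labels} the set induces no $4$-cycle, and by~\eqref{eq:base} it is $g$-colorable. Thus $\chi(H_w)=\chi(F)\le7g$.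
\end{proof}

\subsection{Narrow vertices}

For narrow vertices there is no codegree bound, but there is a rigid structure, and goodness is all we use. Order the labels and orient each edge towards the larger label. A narrow vertex with both an in-neighbor and an out-neighbor sees one label below its own and one above. After discarding four stable sets, we group the remaining vertices into classes so that all in-neighbors of a class lie in a single class, its parent. The classes then form a rooted forest, and the parity of the depth is a proper coloring.

\begin{lemma}\label{lem:narrow}
$\chi(H_n)\le6$.
\end{lemma}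

\begin{proof}
Fix a linear order on $A$ and orient every edge of $G[H_n]$ from the end with the smaller label to the end with the larger label. The vertices with no out-neighbor in $H_n$ form a stable set, because the tail of an edge has an out-neighbor; likewise the vertices with no in-neighbor in $H_n$. Let $R$ be the set of the remaining vertices of $H_n$. A vertex $h\in R$ has a neighbor of smaller label and a neighbor of larger label, and it sees at most two labels. Hence
\begin{equation}\label{eq:narrow}
\text{all in-neighbors of $h\in R$ have the same label, and so do all its out-neighbors.}
\end{equation}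
For $h\in R$ let $I(h)$ and $O(h)$ be the sets of in-neighbors and out-neighbors of $h$ that lie in $R$. The sets $\{h\in R: I(h)=\emptyset\}$ and $\{h\in R: O(h)=\emptyset\}$ are stable for the same reason as before. Let $R_1$ be the set of $h\in R$ with $I(h)\ne\emptyset$ and $O(h)\ne\emptyset$. It suffices to prove $\chi(R_1)\le2$. Note that $I(h)$ and $O(h)$ are subsets of $R$ and need not meet $R_1$.

\emph{Step 1. If $y,y'\in R$ and $O(y)\cap O(y')\ne\emptyset$, then $\ell(y)=\ell(y')$ and $I(y),I(y')$ are comparable. If $I(y)\cap I(y')\neq\emptyset$, then $O(y),O(y')$ are comparable.} Reversing the order on $A$ exchanges $I$ and $O$ and does not change $R$, so it is enough to prove the first statement, and we may assume $y\ne y'$. Let $z\in O(y)\cap O(y')$. Then $y,y'\in I(z)$, so $\ell(y)=\ell(y')$ by~\eqref{eq:narrow}. Suppose $t\in I(y)\setminus I(y')$ and $t'\in I(y')\setminus I(y)$. Both lie in $R$ and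
\[
\ell(t),\ \ell(t')\ <\ \ell(y)=\ell(y')\ <\ \ell(z).
\]
Therefore $t\not\sim y'$, since otherwise $t\in I(y')$, and likewise $t'\not\sim y$. Suppose $t\sim t'$; by symmetry $\ell(t)<\ell(t')$. Then $t'$ and $y$ are out-neighbors of $t$ with different labels, contrary to~\eqref{eq:narrow}. So $(t,t')$ separates $(y,y')$, and goodness gives $\ell(z)\in\{\ell(t),\ell(t')\}$, contrary to the displayed inequalities.

\emph{Step 2: the classes.} For $y,y'\in R_1$ write $y\mathrel{\rho}y'$ if $I(y)\cap I(y')\ne\emptyset$; this relation is reflexive and symmetric. Two comparable nonempty sets intersect, and this is why we passed from $R$ to $R_1$. Step~1 now gives, for $y,y'\in R_1$: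
\begin{enumerate}
\item[(i)] $y\mathrel{\rho}y'$ if and only if $O(y)\cap O(y')\ne\emptyset$;
\item[(ii)] if $y\mathrel{\rho}y'$, then $\ell(y)=\ell(y')$ and $I(y),I(y')$ are comparable.
\end{enumerate}
Let $\equiv$ be the equivalence relation on $R_1$ generated by $\rho$. By (ii) all vertices of a class have the same label, the label of the class. Call $z\in R_1$ \emph{fertile} if $I(z)\cap R_1\ne\emptyset$.

\emph{Step 3. If $z\equiv z'$, $y\in I(z)\cap R_1$ and $y'\in I(z')\cap R_1$, then $y\equiv y'$.} First let $z\mathrel{\rho}z'$. By (ii) we may assume $I(z)\subseteq I(z')$; then $z'\in O(y)\cap O(y')$, and $y\mathrel{\rho}y'$ by (i). In general, take a shortest sequence $z=z_0,z_1,\dots,z_m=z'$ in $R_1$ with $z_{i-1}\mathrel{\rho}z_i$ for all $i$. To pass along it we need every $z_i$ to be fertile. Suppose not, and let $z_i$ be the first vertex that is not fertile; then $0<i<m$, as $z$ and $z'$ are fertile. The sets $I(z_{i-1})$ and $I(z_i)$ are comparable, and the first meets $R_1$ while the second does not, so $I(z_i)\subseteq I(z_{i-1})$. Hence $\emptyset\ne I(z_i)\cap I(z_{i+1})\subseteq I(z_{i-1})\cap I(z_{i+1})$, which means $z_{i-1}\mathrel{\rho}z_{i+1}$, and $z_i$ can be omitted from the sequence,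 a contradiction. So we can choose $y_i\in I(z_i)\cap R_1$ for all $i$; the first case gives $y\mathrel{\rho}y_0\mathrel{\rho}y_1\mathrel{\rho}\cdots\mathrel{\rho}y_m\mathrel{\rho}y'$.

\emph{Step 4: the coloring.} By Step~3, for each class $K$ containing a fertile vertex there is a unique class $\pi(K)$ that contains $I(z)\cap R_1$ for all $z\in K$, and its label is smaller than that of $K$. So the sequence $K,\pi(K),\pi(\pi(K)),\dots$ is finite; color the vertices of $K$ by the parity of its length. If $y\sim z$ in $R_1$ with $\ell(y)<\ell(z)$, then $y\in I(z)\cap R_1$, so the class of $y$ is $\pi(K)$ for the class $K$ of $z$, and the two parities differ. Thus $\chi(R_1)\le2$ and $\chi(H_n)\le 4+2=6$.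
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:exact}]
Let $X'\subseteq X$ be a nonempty good set. By Lemma~\ref{lem:facts}(d) it has a subset $H$ with $G[H]$ critical and $\chi(H)=\chi(X')$, and $H$ is good. Lemmas~\ref{lem:wide} and~\ref{lem:narrow} give $\chi(X')\le\max(33,7g)+6$. By Lemma~\ref{lem:tengood}, $\chi(X)\le10(\max(33,7g)+6)=\beta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:reduction}}\label{sec:reduction}

The complement to Proposition~\ref{prop:twolabels} is the case in which all neighbors in $Q$ of a vertex $y$ have the same label $a$. The $4$-cycle of Figure~\ref{fig:model} is then of no use, since $a$ is adjacent to both $q$ and $q'$. Instead, $a$ itself lies on a $4$-cycle $aqyq'$, and we need pendants at all four vertices. At $q$ and $q'$ we use private neighbors, which exist after shrinking $Q$ to a minimal subset that still dominates, and which are nonadjacent if they have the same color in a fixed coloring. At $a$ we use a reference vertex of $Q$ fixed in advance, and at $y$ any neighbor. The vertices $y$ for which these choices are not available form exact pairs, and Proposition~\ref{prop:exact} disposes of them.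

\begin{proposition}\label{prop:onelabel}
Let $(A,Q)$ be an exact pair with $Q$ stable, and let $Y$ be anticomplete to $A$. If every $y\in Y$ has a neighbor in $Q$ and all its neighbors in $Q$ have the same label, then $\chi(Y)\le(g+1)\beta+g$.
\end{proposition}

\begin{proof}
We may assume $Y\ne\emptyset$. As $Q$ is stable, $Y$ is disjoint from $Q$. Let $\lambda(y)\in A$ be the common label of the neighbors of $y$ in $Q$.

\emph{Private neighbors.} Let $Q^*\subseteq Q$ be inclusion-minimal such that every vertex of $Y$ has a neighbor in $Q^*$, and put $T(y)=N(y)\cap Q^*\neq\emptyset$. By minimality, for each $q\in Q^*$ there is $p(q)\in Y$ with $T(p(q))=\{q\}$. The vertices of $P=\{p(q):q\in Q^*\}$ have pairwise incomparable traces on $Q^*$, so by Lemma~\ref{lem:trace} there is a proper coloring $\kappa\colon P\to\{1,\dots,g\}$ of $G[P]$. For $\gamma\in\{1,\dots,g\}$ let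
\[
Q^*_\gamma=\{q\in Q^*:\kappa(p(q))=\gamma\},\qquad E_\gamma=\{y\in Y:|T(y)\cap Q^*_\gamma|=1\}.
\]
Then $(Q^*_\gamma,E_\gamma)$ is an exact pair, so $\chi(E_\gamma)\le\beta$.

\emph{Reference vertices.} For each $a\in A$ that is the label of a vertex of $Q^*$, fix $r_a\in Q^*$ with $\ell(r_a)=a$, and let $Q^\circ$ be the set of these vertices. The vertex $r_{\lambda(y)}$ is defined for every $y\in Y$, as the elements of $T(y)$ have label $\lambda(y)$, and it is the only vertex of $Q^\circ$ that can be adjacent to $y$. So with $E_0=\{y\in Y:y\sim r_{\lambda(y)}\}$, the pair $(Q^\circ,E_0)$ is exact and $\chi(E_0)\le\beta$. Put $Y^-=Y\setminus(E_0\cup E_1\cup\dots\cup E_g)$ and note that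
\begin{equation}\label{eq:ref}
\text{no vertex of $Y^-$ has a neighbor in $Q^\circ$.}
\end{equation}
It remains to show $\chi(Y^-)\le g$.

\emph{A coloring of $Y^-$.} Let $y\in Y^-$. Since $T(y)\ne\emptyset$ and no $|T(y)\cap Q^*_\gamma|$ equals one, there is a color $\gamma(y)$ with $|T(y)\cap Q^*_{\gamma(y)}|\ge2$. Fix distinct $q_1(y),q_2(y)\in T(y)\cap Q^*_{\gamma(y)}$ and put $p_i(y)=p(q_i(y))$. Both $p_1(y)$ and $p_2(y)$ have $\kappa$-color $\gamma(y)$, and both are anticomplete to $Q^\circ$: the only neighbor of $p_i(y)$ in $Q^*$ is $q_i(y)$, which is adjacent to $y$ and so is not in $Q^\circ$ by~\eqref{eq:ref}.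

\emph{Claim. If $y\in Y^-$ and $w\in Y$ is a neighbor of $y$ with no neighbor in $Q^\circ$, then $w\sim p_1(y)$ or $w\sim p_2(y)$.} Let $a=\lambda(y)$, $q_i=q_i(y)$ and $p_i=p_i(y)$. Both $q_1$ and $q_2$ have label $a$, so $aq_1yq_2$ is a $4$-cycle. Take
\[
p_a=r_a,\qquad p_y=w,\qquad p_{q_1}=p_1,\qquad p_{q_2}=p_2.
\]
Here $r_a\not\sim y$ by~\eqref{eq:ref}; $w\not\sim a$ because $Y$ is anticomplete to $A$; and $p_1\not\sim q_2$, $p_2\not\sim q_1$ because these neighbors are private. By Lemma~\ref{lem:sun} two of $r_a,w,p_1,p_2$ are adjacent. But $r_a\in Q^\circ$ is adjacent to none of $w,p_1,p_2$, and $p_1\not\sim p_2$ because they have the same $\kappa$-color. The claim follows.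

Now let $y\sim w$ with $y,w\in Y^-$. We apply the claim twice. By~\eqref{eq:ref} it applies to $y$ and its neighbor $w$, so $w\sim p$ for some $p\in\{p_1(y),p_2(y)\}$. The vertex $p\in Y$ has no neighbor in $Q^\circ$, so the claim applies to $w$ and its neighbor $p$, and $p\sim p'$ for some $p'\in\{p_1(w),p_2(w)\}$. As $\kappa$ is proper, $\gamma(y)=\kappa(p)\ne\kappa(p')=\gamma(w)$. So $\gamma$ is a proper coloring of $G[Y^-]$ with at most $g$ colors, and $\chi(Y)\le(g+1)\beta+g$.
\end{proof}

To finish, we choose $A$ so that its neighborhood forms an exact pair with it and every other vertex is only one step further away.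

\begin{proof}[Proof of Theorem~\ref{thm:reduction}]
Let $A$ be an inclusion-maximal set of vertices that are pairwise at distance at least three, where vertices in different components are at infinite distance. Then $A$ is stable, and no vertex has two neighbors in $A$. So $(A,N(A))$ is an exact pair, and by Proposition~\ref{prop:exact} we can partition $N(A)$ into at most $\beta$ stable sets.

Let $D=V(G)\setminus(A\cup N(A))$; it is anticomplete to $A$. By maximality, every vertex of $D$ is at distance at most two, hence exactly two, from some vertex of $A$, so it has a neighbor in $N(A)$. Thus $D$ is the union of the sets $D_Q=D\cap N(Q)$, where $Q$ runs through the parts of the partition. Fix $Q$. Then $(A,Q)$ is an exact pair with $Q$ stable, and each vertex of $D_Q$ either has two neighbors in $Q$ with different labels or has neighbors in $Q$ of one label only. Propositions~\ref{prop:twolabels} and~\ref{prop:onelabel} give $\chi(D_Q)\le3g+(g+1)\beta+g$. Therefore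
\[
\chi(G)\le\chi(A)+\chi(N(A))+\chi(D)\le1+\beta+\beta\bigl((g+1)\beta+4g\bigr)=f(g).\qedhere
\]
\end{proof}

\section{Which suns must be excluded}\label{sec:lower}

We prove Theorem~\ref{thm:lower}. The case of finite $\mathcal T$ follows from a theorem of Erd\H{o}s~\cite{Erdos}: for all $k$ and $m$ there is a graph with chromatic number at least $k$ and girth greater than $m$. The case $4\notin\mathcal T$ needs a construction.

Digraphs have no loops or parallel arcs. A digraph is \emph{acyclic} if it has no directed cycle; in particular it does not contain both $(u,v)$ and $(v,u)$. The chromatic number and the \emph{cycles} of an acyclic digraph are those of its underlying graph. A vertex of a cycle is a \emph{turn} if the two arcs of the cycle at that vertex both enter it or both leave it. For an acyclic digraph $D$, let $L(D)$ be the graph whose vertices are the arcs of $D$, two arcs being adjacent if the head of one is the tail of the other.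

\begin{lemma}\label{lem:line}
If $D$ is acyclic, then $L(D)$ is triangle-free and $\chi(L(D))\ge\log_2\chi(D)$.
\end{lemma}

\begin{proof}
Write $e\to e'$ if the head of $e$ is the tail of $e'$. Up to renaming, a triangle of $L(D)$ has $e_1\to e_2\to e_3$ and either $e_3\to e_1$ or $e_1\to e_3$. In the first case the three arcs form a directed cycle. In the second, the head of $e_1$ is the tail of $e_2$ and of $e_3$, and the tail of $e_3$ is the head of $e_2$, so $e_2$ is a loop.

Given a proper $c$-coloring of $L(D)$, assign to each vertex $v$ of $D$ the set of colors of the arcs leaving $v$. The color of an arc $(u,v)$ belongs to the set of $u$, and not to the set of $v$, because $(u,v)$ is adjacent to every arc leaving $v$. So this is a proper coloring of $D$ and $\chi(D)\le2^c$.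
\end{proof}

The graphs $L(D)$ are full of $4$-cycles, since the arcs entering a vertex are complete to the arcs leaving it, and they easily contain $4$-suns: if $D$ is the union of two directed paths with four arcs that share exactly their middle vertex, then $L(D)$ is a $4$-sun. Longer induced cycles of $L(D)$ have to follow a cycle of $D$, and this is what we exploit.

\begin{lemma}\label{lem:nosun}
Let $D$ be an acyclic digraph in which every cycle has an arc both of whose ends are turns. Then $L(D)$ is $t$-sun-free for every $t\ge5$.
\end{lemma}

\begin{proof}
Suppose $L(D)$ has an induced $t$-sun with $t\ge5$, with cycle $e_1\cdots e_t$ (indices modulo $t$). We call $e_1,\dots,e_t$ the \emph{rim arcs}. Let $v_i$ be the vertex of $D$ that is the head of one of $e_i,e_{i+1}$ and the tail of the other; it is unique because $D$ is acyclic. The vertices $v_i$ are the \emph{junctions}.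

At a junction $v$, some rim arc enters and some rim arc leaves, and the entering ones are complete to the leaving ones in $L(D)$. The rim arcs induce a cycle of length $t\ge5$, which has maximum degree two and contains no $4$-cycle. So the numbers of entering and leaving rim arcs are $(1,1)$, $(1,2)$ or $(2,1)$, and a junction $v$ is of one of two types.
\begin{enumerate}
\item[(I)] The rim arcs at $v$ are $e_j$ and $e_{j+1}$ for some $j$, one entering and one leaving, and $v=v_l$ only for $l=j$.
\item[(II)] There are three rim arcs at $v$. One of them, $e_j$, is adjacent to the other two, which are therefore $e_{j-1}$ and $e_{j+1}$; these both enter or both leave $v$, and $v=v_l$ exactly for $l\in\{j-1,j\}$.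
\end{enumerate}
Call $e_j$ a \emph{spur} if $v_{j-1}=v_j$, which happens exactly when $e_j$ is the middle arc at a junction of type (II), and a \emph{through arc} otherwise. A through arc $e_j$ has ends $v_{j-1}$ and $v_j$. Two consecutive spurs $e_j,e_{j+1}$ would give $v_{j-1}=v_j=v_{j+1}$, which neither type allows. So at least $t/2$, hence at least three, of the rim arcs are through arcs. In the cyclic sequence $v_1,\dots,v_t$, merge equal consecutive terms. By (I) and (II) every junction then occurs exactly once, and consecutive junctions are joined by through arcs. So the through arcs form a cycle $W$ of $D$, and a junction is a turn of $W$ exactly if it has type (II).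

By hypothesis there is a through arc $e_i=(p,q)$ such that $p$ and $q$ both have type (II). Reversing the indexing if necessary, $q=v_i$ and $p=v_{i-1}$. The three rim arcs at $q$ are consecutive, include $e_i$ and $e_{i+1}$, and do not have $e_i$ in the middle; so they are $e_i,e_{i+1},e_{i+2}$, and $e_{i+2}$ enters $q$ as $e_i$ does. In the same way the rim arcs at $p$ are $e_{i-2},e_{i-1},e_i$, and $e_{i-2}$ leaves $p$ (Figure~\ref{fig:spur}). The pendant at $e_i$ is an arc that leaves $q$ or enters $p$. In the first case it is also adjacent to $e_{i+2}$, in the second to $e_{i-2}$. Both arcs differ from $e_i$, so the pendant has two neighbors in the sun, a contradiction.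
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.6pt},>=stealth]
\node[v,label=below left:$p$] (p) at (0,0) {};
\node[v,label=below right:$q$] (q) at (2,0) {};
\node[v] (l) at (-2,0) {};
\node[v] (r) at (4,0) {};
\node[v] (a) at (0,1.2) {};
\node[v] (b) at (2,1.2) {};
\node[v] (c) at (0,-1.2) {};
\node[v] (d) at (2,-1.2) {};
\draw[->,thick] (p)--node[above]{$e_i$}(q);
\draw[->,thick] (p)--node[above]{$e_{i-2}$}(l);
\draw[->,thick] (r)--node[above]{$e_{i+2}$}(q);
\draw[->] (a)--node[right,pos=0.35]{$e_{i-1}$}(p);
\draw[->] (q)--node[right,pos=0.65]{$e_{i+1}$}(b);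
\draw[->,dashed] (c)--(p);
\draw[->,dashed] (q)--(d);
\end{tikzpicture}
\caption{Five consecutive vertices $e_{i-2},\dots,e_{i+2}$ of an induced cycle of $L(D)$, drawn as arcs of $D$. The thick arcs belong to a cycle of $D$ that turns at $p$ and at $q$. Any further neighbor of $e_i$ in $L(D)$ (dashed) enters $p$ or leaves $q$, so it is also adjacent to $e_{i-2}$ or to $e_{i+2}$.}
\label{fig:spur}
\end{figure}

It remains to find digraphs of large chromatic number with the property of Lemma~\ref{lem:nosun}. To raise the chromatic number from $k$ to $k+1$ we take many copies of the previous digraph and add sinks, each adjacent to one vertex in each of $k$ copies. The copies are arranged along a tree, so that a cycle using a new sink has a highest vertex, from which it descends on both sides directly to a sink.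

\begin{lemma}\label{lem:digraph}
For every $k\ge1$ there is an acyclic digraph $D_k$ with $\chi(D_k)\ge k$ in which every cycle has an arc both of whose ends are turns.
\end{lemma}

\begin{proof}
Let $D_1$ be a single vertex. Given $D=D_k$, define $D_{k+1}$ as follows. Its vertices are all sequences $(v_1,\dots,v_i)$ of vertices of $D$ with $1\le i\le k$, together with a new vertex $x_s$ for each sequence $s$ of length $k$. Its arcs are
\begin{itemize}
\item $(v_1,\dots,v_{i-1},v)\to(v_1,\dots,v_{i-1},w)$ whenever $(v,w)$ is an arc of $D$, so that the sequences with a fixed prefix $(v_1,\dots,v_{i-1})$ and length $i$ form a \emph{copy} of $D$;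
\item $\tau\to x_s$ for every nonempty prefix $\tau$ of $s$, including $s$ itself.
\end{itemize}
For example, $D_2$ is a single arc $(u,w)$, and $D_3$ consists of two $5$-cycles joined by the arc $(u)\to(w)$. One of them is
\[
(u)\to x_{(u,u)}\leftarrow(u,u)\to(u,w)\to x_{(u,w)}\leftarrow(u),
\]
in which every vertex other than $(u,w)$ is a turn.

The vertices $x_s$ are sinks, and all other arcs lie inside copies of $D$, so $D_{k+1}$ is acyclic.

\emph{Chromatic number.} Suppose $D_{k+1}$ has a proper coloring with $k$ colors. Every copy of $D$ uses all of them. If $v_1,\dots,v_{i-1}$ have been chosen with $i\le k$ so that the nonempty prefixes of $(v_1,\dots,v_{i-1})$ have distinct colors, then the copy with this prefix contains a sequence $(v_1,\dots,v_{i-1},v_i)$ with a color not yet used. We end with a sequence $s$ of length $k$ whose $k$ nonempty prefixes use all $k$ colors, and no color is left for $x_s$.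

\emph{Cycles.} Let $C$ be a cycle of $D_{k+1}$. If it lies in one copy of $D$, we use induction. Otherwise $C$ contains some $x_s$, because there are no arcs between different copies, and it contains sequences, because the new vertices are pairwise nonadjacent. Let $i$ be the smallest length of a sequence on $C$, let $\tau$ be the prefix of $s$ of length $i$, and let $B$ consist of all sequences that properly extend $\tau$ and all $x_{s'}$ such that $\tau$ is a prefix of $s'$. A neighbor of a proper extension $\sigma$ of $\tau$ is either a sequence in the same copy as $\sigma$, which also properly extends $\tau$, or some $x_{s'}$ with $\sigma$ a prefix of $s'$; both lie in $B$. A neighbor of $x_{s'}\in B$ is a prefix of $s'$, so it lies in $B$, equals $\tau$, or has length less than $i$. Hence $\tau$ is the only vertex outside $B$ that can be joined to $B$ by an edge of $C$. Now $C$ meets $B$ in $x_s$ and is not contained in $B$, as it contains a sequence of length $i$. Since $C$ is connected, $\tau$ lies on $C$. Since $C-\tau$ is connected and meets $B$, it is contained in $B$. The neighbors of $\tau$ in $B$ are new vertices, so both arcs of $C$ at $\tau$ leave $\tau$ and end in sinks. For either arc, both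 ends are turns.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If $\mathcal T$ is finite, let $m=\max(\mathcal T\cup\{4\})$. Graphs of girth greater than $m$ are triangle-free and contain no cycle of length $t$, hence no $t$-sun, for $t\in\mathcal T$; by the theorem of Erd\H{o}s their chromatic number is unbounded. If $4\notin\mathcal T$, take the graphs $L(D_k)$. By Lemmas~\ref{lem:line}, \ref{lem:nosun} and~\ref{lem:digraph} they are triangle-free, $t$-sun-free for all $t\ge5$, and $\chi(L(D_k))\ge\log_2k$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Neither structural hypothesis of Theorem~\ref{thm:reduction} can be dropped. An induced subgraph of $L(D_k)$ of girth at least five is sun-free, hence $5$-colorable by Proposition~\ref{prop:girth}, while $\chi(L(D_k))$ is unbounded; so the $4$-sun has to be excluded. Complete graphs are $4$-sun-free and their induced subgraphs of girth at least five have at most two vertices; so triangles have to be excluded.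
\end{remark}

\begin{remark}\label{rem:infinite}
Let $4\in\mathcal T$. The triangle-free graphs that are $t$-sun-free for all $t\in\mathcal T$ are closed under taking induced subgraphs. So by Theorem~\ref{thm:reduction} their chromatic number is bounded if and only if it is bounded on those among them that have girth at least five.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Erdos}
Erd\H{o}s, \emph{Graph theory and probability}, Canad. J. Math. 11 (1959).

\bibitem{HS}
Sepehr Hajebi and Sophie Spirkl, \emph{Suns in triangle-free graphs of large chromatic number}, arXiv:2506.10227 (2025).

\end{thebibliography}
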